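# Maps of spheres with small rank in every homotopy class, built from self-similar maps of cubes

## 1. A map of cubes that contains shrunken copies of itself

Let $|\cdot|$ be the sup norm, let $0<a<\frac12$, and let $Y=\{z\in\mathbb R^5:|z|\le a\}$. Put $I=[0,1]$ and $K=32$, and cut $[0,32]^4$ into its $32^4$ unit cubes $c+I^4$, $c\in\{0,\dots,31\}^4$. Since $32^4=2^{20}=16^5$, cutting $Y$ into $16^5$ equal cubes gives exactly one piece for each $c$. Shrink every piece a little: for any $\nu<\frac1{16}$ we obtain disjoint cubes $Q'_c=x'_c+\nu Y$ in the interior of $Y$. Now consider a map $G:Y\to I^4$ with two properties: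
$$G(z)=\tfrac1{32}\Big(c+G\big(\tfrac{z-x'_c}{\nu}\big)\Big)\quad\text{for } z\in Q'_c,\tag{1}$$
$$\text{near each point of } Y\setminus\textstyle\bigcup_cQ'_c \text{ some coordinate of } 32\,G \text{ is a constant integer.}\tag{2}$$
So $32G$ runs inside the $3$-skeleton of the grid, except on the small cubes, where it is a rescaled copy of $G$ filling the unit cube $c+I^4$.

Suppose that such a $G$ is $C^1$. By (1), $DG(z)=\frac1{32\nu}DG(z_1)$ with $z_1=(z-x'_c)/\nu$, and $32\nu>1$ when $\nu$ is close to $\frac1{16}$. Follow the orbit $z\mapsto z_1\mapsto z_2\mapsto\cdots$. If it leaves $\bigcup Q'_c$ after finitely many steps, then ${\rm rank}\,DG(z)\le3$ by (2). If it never leaves, then $|DG(z)|\le(32\nu)^{-i}\sup|DG|$ for all $i$, so $DG(z)=0$. Hence ${\rm rank}\,DG\le 3$ everywhere, although nothing in (1) and (2) makes $G$ miss an open subset of $I^4$. The extra dimension of $Y$ is what makes this possible. In $\mathbb R^4$, fitting $K^4$ disjoint copies of $\nu Y$ into $Y$ forces $\nu\le1/K$, and nothing contracts. In $\mathbb R^5$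 we only need $\nu\approx K^{-4/5}$, which is much larger than $1/K$.

This is what $G$ is for. If $G(\partial Y)\subset\partial I^4$, collapsing the two boundaries turns $G$ into a map $\mathbb S^5\to\mathbb S^4$ whose differential has rank at most $3$. If that map can be made homotopically nontrivial, it answers a question of Guth in the first case. These notes construct such maps for all the dimensions in question.

## 2. Rank bounds and homotopy classes of maps of spheres

$\mathbb S^k$ is the unit sphere of $\mathbb R^{k+1}$, ${\rm rank}\,df$ is the rank of $df_x$, a bound on it is meant at every point, and $[x]$ is the integer part of $x$. The question is how small the rank of the differential of a $C^1$ map between spheres can be if the map is not homotopic to a constant.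

The following is a theorem of Guth: *if $n\ge2$ and $f\in C^1(\mathbb S^{n+1},\mathbb S^n)$ satisfies ${\rm rank}\,df<[\frac{n+2}2]$ everywhere, then $f$ is homotopic to a constant map.* Guth conjectured: *if $n\ge4$, there is $f\in C^1(\mathbb S^{n+1},\mathbb S^n)$ with ${\rm rank}\,df\le[\frac{n+3}2]$ that is not homotopic to a constant map.* The problem is taken from Paweł Goldstein, Piotr Hajłasz and Pekka Pankka, "Topologically nontrivial counterexamples to Sard's theorem", arXiv:1804.07658 (2018). We prove the conjecture for every $n\ge4$.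

**Theorem 1.** Let $m>n\ge1$ and let $r$ be an integer with $2r\ge m+1$. Then every class in $\pi_m(\mathbb S^n)$ contains a $C^1$ map $f:\mathbb S^m\to\mathbb S^n$ with ${\rm rank}\,df\le r$ everywhere. If $r\ge n$, $f$ may be taken $C^\infty$. If $r<n$, then for every prescribed $\beta\in(0,\frac{m-n}n)$ one may take $f\in C^{1,\beta}$.

**Corollary 2 (Guth's conjecture).** For every $n\ge4$ there is $f\in C^1(\mathbb S^{n+1},\mathbb S^n)$, not homotopic to a constant, with ${\rm rank}\,df\le[\frac{n+3}2]$.

**Proof of Corollary 2 from Theorem 1.** Take $m=n+1$ and $r=[\frac{n+3}2]\ge\frac{n+2}2=\frac{m+1}2$, and use $\pi_{n+1}(\mathbb S^n)=\mathbb Z_2\ne0$. Since $[\frac{n+3}2]\le n-1$ for $n\ge4$, the case $r<n$ applies, and $f$ can even be taken in $C^{1,\beta}$ for any prescribed $\beta<\frac1n$. $\square$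

**Theorem 3.** (a) If $n$ is even, the least $r$ for which a homotopically nontrivial $f\in C^1(\mathbb S^{n+1},\mathbb S^n)$ of rank $\le r$ exists is $\frac{n+2}2=[\frac{n+3}2]$. (b) If $n$ is even, a class of nonzero Hopf invariant in $\pi_{2n-1}(\mathbb S^n)$ contains no $C^1$ map of rank $\le n-1$; so the bound $2r\ge m+1$ in Theorem 1 cannot be lowered for any $m\equiv3\pmod4$.

For odd $n$, Theorem 1 and Guth's theorem give that the least rank for $\pi_{n+1}(\mathbb S^n)$ is $\frac{n+1}2$ or $\frac{n+3}2$; the arguments here do not decide which.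

**The numbers.** If $r\ge n$, Theorem 1 is trivial: take a smooth representative. *From now on $n\ge r+1$ and $k:=m-n\ge1$*, so $2r\ge m+1$ reads
$$n+k\le2r-1.\tag{3}$$
Hence $n\le2r-2$. From $r+1+k\le n+k\le2r-1$ we get $r\ge k+2\ge3$, and from $2r\le2n-2$ we get $k\le2r-1-n\le n-3$. In particular $k/n<1$. Fix $\beta\in(0,k/n)$. For $k=1$ and $r=[\frac{n+3}2]$, the pairs $(n,r)$ start with $(4,3),(5,4),(6,4),(7,5),(8,5)$.

**Why the regularity is low.** If $r<n$, all points of $\mathbb S^m$ are critical points of $f$. If $f$ were $C^{k+1}$, Sard's theorem would make $f(\mathbb S^m)$ a null set. Then $f$ would miss a point and be homotopic to a constant. So a smooth formula cannot work, and self-similarity is a natural source of $C^1$ maps that are not smooth.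

**Textbook facts.** The stable class of a map $\mathbb S^{p+k}\to\mathbb S^p$ is its image in the stable group $\pi_k^s$. By Freudenthal's theorem $\pi_{p+k}(\mathbb S^p)\to\pi_k^s$ is an isomorphism for $p\ge k+2$. As $k\le n-3$, this applies to $\pi_m(\mathbb S^n)$. For example $\pi_1^s=\mathbb Z_2$, generated by the class $\eta$ of the Hopf map $\mathbb S^3\to\mathbb S^2$.

A map is an $N$-equivalence if it induces isomorphisms on $\pi_i$ for $i<N$ and a surjection on $\pi_N$ (all base points). Freudenthal's theorem says that $Z\to\Omega\Sigma Z$ is a $(2r-1)$-equivalence if $Z$ is an $(r-1)$-connected CW complex. For example, for $Z=\mathbb S^2$ the map $\pi_3(\mathbb S^2)=\mathbb Z\to\pi_4(\mathbb S^3)=\mathbb Z_2$ is onto but not injective, and $3=2r-1$.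

**HELP** (homotopy extension and lifting property; May, *A Concise Course in Algebraic Topology*, Ch. 10 §3). Let $e:T\to E$ be an $N$-equivalence and $(X,A)$ a CW pair with $\dim X\le N$. Given $\Gamma:X\to E$, $p:A\to T$ and a homotopy on $A$ from $e\circ p$ to $\Gamma|_A$, the map $p$ extends to $g:X\to T$ and the homotopy extends to one on $X$ from $e\circ g$ to $\Gamma$.

## 3. From $\mathbb S^5$ to $\mathbb S^4$ with rank at most $3$

Take $n=4$, $k=1$, $r=3$, and ignore differentiability for the moment. Nothing later depends on this section, but it shows the mechanism. Let $T\subset[0,K]^4$ be the set of points with at least one integer coordinate, and let the $Q'_c=x'_c+\nu Y$ be disjoint cubes in ${\rm int}\,Y$, as in Section 1. Choose $g:\partial Y\to\partial I^4$ representing the nonzero element of $\pi_4(\mathbb S^3)=\mathbb Z_2$. With $W=Y\setminus\bigcup{\rm int}\,Q'_c$ we look for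
$$F:W\to T,\qquad F=Kg\ \text{ on }\partial Y,\qquad F(w)=c+g\big(\tfrac{w-x'_c}\nu\big)\ \text{ on }\partial Q'_c .$$
Given $F$, put $G=K^{-1}F$ on $W$ and fill the cubes by the analogue of (1), generation after generation; the formulas fit along $\partial Q'_c$. Then $G=g$ on $\partial Y$. Since $I^4$ is convex, $G$ is homotopic rel $\partial Y$ to the cone on $g$. So the collapsed map $\mathbb S^5\to\mathbb S^4$ is $\Sigma g$ up to degrees $\pm1$. It is not null, because $\pi_4(\mathbb S^3)\to\pi_5(\mathbb S^4)$ is an isomorphism.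

**Existence of $F$.** *The target.* $T$ is the $3$-skeleton of a contractible complex, so it is $2$-connected, and $H_3(T)\cong H_4([0,K]^4,T)$ is free on the classes of the spheres $c+\partial I^4$. Joining these to a base point gives a map $\bigvee_c\mathbb S^3\to T$ which is a homology isomorphism of simply connected complexes, hence a homotopy equivalence. Let $p_c:T\to\partial(c+I^4)\cong\mathbb S^3$ be the radial projection from the center of $c+I^4$. It is the identity on $c+\partial I^4$. It is null-homotopic on $c'+\partial I^4$ for $c'\ne c$, since it extends over $c'+I^4$. So $(p_c):T\to\prod_c\mathbb S^3$ corresponds to the inclusion $\bigvee\mathbb S^3\subset\prod\mathbb S^3$. The additional cells have dimension at least $6$, so this is a $5$-equivalence.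

*The extension.* Since $\dim W=5$, HELP reduces the problem to the following: for each $c$, find $\Gamma_c:W\to\mathbb S^3$ whose restriction to $\partial W$ is homotopic to $p_c\circ F|_{\partial W}$. Every ray from $x'_c$ meets $\partial Q'_c$ and $\partial Y$ once, so $Y\setminus{\rm int}\,Q'_c\cong\partial Y\times[0,1]$. The prescribed map at the inner end is $g$ preceded by a map of degree one. At the outer end it is $g$ followed by $p_c\circ K$, which also has degree one. The two are homotopic, so there is $\Gamma_c$ on $Y\setminus{\rm int}\,Q'_c$ with exactly these boundary values. On $\partial Q'_{c'}$, $c'\ne c$, the map $\Gamma_c$ is null-homotopic because it extends over $Q'_{c'}$, and $p_c(c'+g)$ is null-homotopic as seen above, so they are homotopic. Thus $F$ exists.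

The numerical condition used was $\dim W=n+k\le2r-1$, that is, (3). The case $n=5$, $r=4$ is the same, with $\bigvee\mathbb S^4\subset\prod\mathbb S^4$ and $6\le7$.

## 4. Why boundary values in the $r$-skeleton fail for $\mathbb S^7\to\mathbb S^6$, and handles

Now let $n=6$, $k=1$, $r=4$. Copying Section 3, we would take $g:\partial Y\to\partial I^6$ with values in the $4$-skeleton of $I^6$, as (2) suggests. But a map into a $4$-dimensional subcomplex of $\partial I^6\cong\mathbb S^5$ is null-homotopic in $\partial I^6$. Then the collapsed map, which is $\Sigma g$, is null-homotopic too. The same happens whenever $n\ge r+2$: the $r$-skeleton of $I^n$ has dimension less than $n-1$.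

So $g:\mathbb S^6\to\mathbb S^5$ must cover the facets of $I^6$, with rank at most $4$. This is the problem for $n=5$ with the same $r$, and it is already solved. Accordingly, on a small cube in each facet $\{s_i=\pm a\}$ of $\partial Y$ we let $g$ be the map $G_5$ of the coordinates other than $s_i$, placed into the corresponding facet of $I^6$. Elsewhere $g$ has values in the $4$-skeleton. This forces three things.

First, the copy of $G_6$ on a small cube has such *handles* on its boundary, and they must continue through $Y$. If the small cubes are arranged linearly, like the unit cubes $c+I^6$, then the handle leaving the cube $c$ in direction $s_i$ runs straight into its neighbor and carries the values of the common facet. In higher dimensions handles of several codimensions are nested.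

Second, the linear arrangement has scale less than $1/K$ and does not contract. We build a map $F_d$ with the linear arrangement, and then carry the small cubes to a roomier arrangement by a flow $\Phi_d$ which on the handles is the lower-dimensional flow. So $F_d=K\,G_d\circ\Phi_d$.

Third, off the handles we must solve extension problems into grid skeleta with obstructions in nonzero groups. To make them all solvable we carry along a homotopy from (map into the skeleton) to an explicit, globally defined stable model: a *location map* followed by a fixed map $\alpha$ representing the desired stable class. HELP then applies at each stage.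

We construct $G_d$ from $(d+k)$-cubes to $d$-cubes for $d=r+1,\dots,n$. For $d=r+1$ there are no handles.

## 5. Grid skeleta, quotients and the stabilization map

**Skeleta.** For an integer $K\ge1$, let $T^q_K[d]$ be the set of points of $[0,K]^d$ with at least $d-q$ integer coordinates, i.e. the $q$-skeleton of the unit grid. Put $T_K[d]=T_K^r[d]$. For $d\ge r+1$ it is $(r-1)$-connected, as the $r$-skeleton of a contractible complex.

We need pointed spaces so that all maps between cubes below are pointed. The inclusion $I^j\to I^d$ onto a face $\{x_i=1\}$ does not preserve the vertex $0$, so we collapse contractible subcomplexes instead.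

**Lemma 4.** For $s\ge1$ let $A(0,s)$ be a point and
$$A(d,s)=\big([0,K]\times T_K^{s-1}[d-1]\big)\cup\big(\{0\}\times A(d-1,s)\big)\subset[0,K]^d.\tag{4}$$
Then $T_K^{s-1}[d]\subset A(d,s)\subset T_K^s[d]$, and $A(d,s)$ is a contractible subcomplex.

**Proof.** For $d=0$ all is clear. Let $d\ge1$. A point of $T_K^{s-1}[d]$ has at least $d-s+1$ integer coordinates, hence at least $d-s=(d-1)-(s-1)$ among the last $d-1$; it lies in the first piece. Points of the first piece have at least $d-s$ integer coordinates. Points of the second have at least $1+(d-1-s)=d-s$ by induction. Contracting the first coordinate to $0$ deformation retracts $A(d,s)$ onto $\{0\}\times(T_K^{s-1}[d-1]\cup A(d-1,s))=\{0\}\times A(d-1,s)$, using the inductive inclusion $T_K^{s-1}[d-1]\subset A(d-1,s)$. This is contractible by induction. $\square$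

For example, with $K=1$: $A(1,1)=[0,1]$, and $A(2,1)=([0,1]\times\{0,1\})\cup(\{0\}\times[0,1])$ consists of three edges of the square, a tree through all vertices.

For $r+1\le d\le n$ put $A_1[d]=A(d,d-r)$ in the grid with $K=1$, and $A_K[d]=A(d,d-r+1)$ in the $K$-grid, $K>1$. Thus
$$T_1^{d-r-1}[d]\subset A_1[d]\subset T_1^{d-r}[d],\qquad T_K^{d-r}[d]\subset A_K[d]\subset T_K^{d-r+1}[d].\tag{5}$$
Since $d-r+1\le n-r+1\le r$, these lie in $T_1[d]$, $T_K[d]$. Put $Z_d=T_1[d]/A_1[d]$ and $Z_d^K=T_K[d]/A_K[d]$. These are pointed CW complexes, and the quotient maps $T\to Z$ are homotopy equivalences.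

**Lemma 5 (naturality).** The following maps carry $T$'s into $T$'s and $A$'s into $A$'s, hence induce pointed maps of the quotients. Faces are identified with standard cubes by translation, keeping the order of coordinates; all dimensions lie in $[r+1,n]$.

1. Face inclusions $\iota:I^j\to I^d$, $j<d$.
2. Face inclusions $\iota^K:[0,K]^j\to[0,K]^d$, $j<d$.
3. Multiplication by $K$, $I^d\to[0,K]^d$.
4. Inclusions $e:I^j\to[0,K]^d$, $j\le d$, of faces of unit cubes of the grid.

**Proof.** Inclusions of types 1, 2, 4 add $d-j$ integer coordinates, so they carry $T^q[j]$ into $T^q[d]$. Multiplication by $K$ carries coordinates in $\{0,1\}$ to integers. This gives the claim for the $T$'s. For the $A$'s use (5):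

1. $A_1[j]\to T_1^{j-r}[d]\subset T_1^{d-r-1}[d]\subset A_1[d]$.
2. $A_K[j]\to T_K^{j-r+1}[d]\subset T_K^{d-r}[d]\subset A_K[d]$.
3. $A_1[d]\to T_K^{d-r}[d]\subset A_K[d]$.
4. $A_1[j]\to T_K^{j-r}[d]\subset T_K^{d-r}[d]\subset A_K[d]$. $\square$

The shift by one between $A_1$ and $A_K$ is what makes 3 and 4 work.

**The stable maps.** Fix $L\ge k+2$ and a pointed map $\alpha:\mathbb S^L\wedge\mathbb S^k\to\mathbb S^L$. For a pointed space $Z$ let $Q(Z)=\Omega^L\Sigma^LZ$ with $\Sigma^LZ=\mathbb S^L\wedge Z$, let $\iota_Z:Z\to Q(Z)$ be the canonical map, and let $\alpha_Z:\mathbb S^k\wedge Z\to Q(Z)$ be the adjoint of $\alpha\wedge{\rm id}_Z:\mathbb S^L\wedge\mathbb S^k\wedge Z\to\mathbb S^L\wedge Z$. Both are strictly natural: for pointed $\varphi:Z\to Z'$, $Q(\varphi)\iota_Z=\iota_{Z'}\varphi$ and $Q(\varphi)\alpha_Z=\alpha_{Z'}({\rm id}\wedge\varphi)$. The maps induced by those of Lemma 5 on $Z$'s, $\mathbb S^k\wedge Z$'s and $Q(Z)$'s are denoted by a subscript $*$, or by the same letter. Write $\iota_T:T\to Z\to Q(Z)$.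

*$\iota_T$ is a $(2r-1)$-equivalence.* $Z\simeq T$ is $(r-1)$-connected, so $\Sigma^iZ$ is $(r+i-1)$-connected and $\Sigma^iZ\to\Omega\Sigma^{i+1}Z$ is a $(2r+2i-1)$-equivalence. After looping $i$ times it is a $(2r+i-1)$-equivalence. Compose for $i=0,\dots,L-1$.

So HELP applies to $\iota_T:T\to Q(Z)$ for CW pairs of dimension at most $2r-1$.

## 6. Cubes, handles and the linear arrangement

Fix $0<a_r<a_{r+1}<\dots<a_n<\frac12$. Points of $\mathbb R^{d+k}$ are $z=(s,t)$, $s\in\mathbb R^d$, $t\in\mathbb R^k$; for $i\le d$ write $z_i=s_i$. For $S\subset\{1,\dots,d\}$ put $z_S=(s_S,t)\in\mathbb R^{|S|+k}$. **Index sets $S,S',R,\dots$ always have at least $r+1$ elements.** Put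
$$Y_d=\{|z|\le a_d\},\qquad V_S=\{z:|z_S|\le a_{|S|}\},\qquad V^{(d)}=\bigcup_{S\subsetneq\{1,\dots,d\}}V_S\subset\mathbb R^{d+k}.\tag{6}$$
The $V_S$ are the handles. Note $V^{(r+1)}=\emptyset$. For objects attached to $\mathbb R^{|S|+k}$ we also use the index $S$: $G_S=G_{|S|}$, $Y_S=Y_{|S|}$, $V^{(S)}=V^{(|S|)}$, and so on. "Near $z$" means "on some neighborhood of $z$".

For a picture only, ignore (3) and take $r=1$, $k=1$, $d=4$. At $z=(0,0,0,a_4;0)\in\partial Y_4$ we have $z\in V_{\{1,2\}},V_{\{1,3\}},V_{\{2,3\}},V_{\{1,2,3\}}$; the largest set is $\{1,2,3\}$. At $(0,0,a_4,a_4;0)$ only $V_{\{1,2\}}$ occurs. At $(0,a_4,a_4,a_4;0)$ there is no handle.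

**Lemma 6.** If $z\in\partial Y_d\cap V^{(d)}$, there is a largest proper $S=:S(z)$ with $z\in V_S$, and $|z_i|\ge a_{|S|+1}>a_r$ for $i\in\{1,\dots,d\}\setminus S$.

**Proof.** Let $z\in V_S\cap V_{S'}$ with $S,S'$ proper and not nested, $q=|S\cup S'|$. Then $|S|,|S'|\le q-1$, so $|z_{S\cup S'}|\le a_{q-1}<a_q$. If $S\cup S'=\{1,\dots,d\}$, this contradicts $|z|=a_d$. Otherwise $z\in V_{S\cup S'}$. So the family of proper $S$ with $z\in V_S$ is closed under unions, and has a largest member $S$. Let $i\notin S$. If $|S|+1<d$, then $z\notin V_{S\cup\{i\}}$ and $|z_S|\le a_{|S|}$ give $|z_i|>a_{|S|+1}$. If $|S|+1=d$, then $|z|=a_d$ and $|z_S|\le a_{d-1}$ give $|z_i|=a_d$. $\square$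

For $z$ with $z_i\ne0$ for $i\notin S$, let $\iota_{S,z}:I^{|S|}\to I^d$ be the face inclusion whose coordinate $i\notin S$ is $1$ if $z_i>0$ and $0$ if $z_i<0$. Let $\iota^K_{S,z}$ be the same with $K$ in place of $1$. Clearly $\iota^K_{S,z}\circ K=K\circ\iota_{S,z}$.

**Linear arrangement.** Let $K>1$ be an integer, chosen below, and $\sigma=2a_r/K<1$. The map $x\mapsto\frac K2+\frac x\sigma$ carries $[-a_r,a_r]$ onto $[0,K]$. For $S\subset\{1,\dots,d\}$ (possibly full) and $c\in\{0,\dots,K-1\}^S$ put
$$w_{S,c}=\Big(\big(\tfrac{w_i}\sigma+\tfrac K2-c_i-\tfrac12\big)_{i\in S},\tfrac t\sigma\Big)\in\mathbb R^{|S|+k},\quad V^f_{S,c}=\{w:|w_{S,c}|\le a_{|S|}\},\quad V^f=V^f_d=\bigcup_{S,c}V^f_{S,c}.\tag{7}$$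
So in $V^f_{S,c}$ the coordinates in $S$ are close to the center of the unit cube with index $c$, and the others are free. The *top cubes* are $Q_c=V^f_{\{1,\dots,d\},c}=x_c+\sigma Y_d$, and we write $w_c=w_{\{1,\dots,d\},c}=(w-x_c)/\sigma$.

**Lemma 7.** (a) For $S'\subset S$: $(w_{S,c})_{S'}=w_{S',c|_{S'}}$, so $\{w:w_{S,c}\in V_{S'}\}=V^f_{S',c|_{S'}}$. (b) For $z\in V^f$ there is a largest $(S,c)$ with $z\in V^f_{S,c}$, and then
$$\big|\tfrac{z_i}\sigma+\tfrac K2-c'-\tfrac12\big|>a_{|S|+1}>a_r\qquad(i\in\{1,\dots,d\}\setminus S,\ c'\in\{0,\dots,K-1\}).\tag{8}$$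
(c) We have
$$w\in V^f_{S,c}\ \Rightarrow\ |w_i|<a_r\ (i\in S),\quad|t|\le\sigma a_n<a_r;\tag{9}$$
in particular $V^f_{S,c}\subset{\rm int}\,V_S$. (d) The top cubes are disjoint and contained in ${\rm int}\,Y_d$.

**Proof.** (a) is the definition. (b) Since $a_n<\frac12$, $c_i$ is determined by $w_i$ for $w\in V^f_{S,c}$, $i\in S$. So if $z\in V^f_{S,c}\cap V^f_{S',c'}$, then $c,c'$ agree on $S\cap S'$, and $z\in V^f_{S\cup S',c\cup c'}$ because the $a_j$ increase. Hence a largest pair exists. If (8) failed for $i,c'$, then $z\in V^f_{S\cup\{i\},c\cup c'}$. (c) $|w_i|\le\sigma(\frac K2-\frac12+a_n)<\sigma\frac K2=a_r$, and $|t|\le\sigma a_n=2a_ra_n/K<a_r$. (d) Disjointness holds since $c$ is determined by $w\in Q_c$. By (9) $|w|<a_r<a_d$ on $Q_c$. $\square$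

**Roomy arrangement; choice of $K,N,\nu$.** Let $N=\lceil K^{n/(n+k)}\rceil$. Then $N^{d+k}\ge K^d$ for $d\le n$, because $n(d+k)\ge d(n+k)$. Since $(1+\beta)\frac n{n+k}<1$ by $\beta<\frac kn$, we have $2N^{1+\beta}<K$ for $K$ large. Fix such a $K$, and $\nu<1/N$ so close to $1/N$ that
$$2K^{-1}\nu^{-1-\beta}<1;\qquad\text{in particular }K\nu>1.\tag{10}$$
Dividing $Y_d$ into $N^{d+k}$ equal cubes and shrinking them, we find $N^{d+k}\ge K^d$ disjoint cubes $x'+\nu Y_d$ in ${\rm int}\,Y_d$. Choose $K^d$ of them, $Q'_c=x'_c+\nu Y_d$, $c\in\{0,\dots,K-1\}^d$.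

## 7. Location maps

These maps tell which cell of the target a point $w$ is responsible for. Composed with $\alpha_Z$ they are the model to which our maps will be homotopic.

Let $\lambda(x)=\min(1,\max(0,\frac12+\frac x{2a_r}))$, applied coordinatewise to $s$. Let $h(t)\in[-1,1]^k$ have coordinates $t_i/a_r$ clamped to $[-1,1]$. View $\mathbb S^k=[-1,1]^k/\partial$ with base point $*$; so $h(t)=*$ iff $|t|\ge a_r$. Let $\Psi=K\lambda$, i.e. $\Psi(x)=\frac K2+\frac x\sigma$ clamped to $[0,K]$. Let $\lambda_K(x)=c'+\lambda(x-c'-\frac12)$ for $x\in[c',c'+1]$, $0\le c'<K$. As $a_r<\frac12$, $\lambda_K:[0,K]\to[0,K]$ is continuous and fixes integers, and $\lambda_K(x)$ is an integer if $x$ has distance $\ge a_r$ from $\mathbb Z+\frac12$.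

**Coarse location map.** On $\{|w|>a_r\}\setminus V^{(d)}$ put
$$u_d(w)=[h(t),\lambda(s)]\in\mathbb S^k\wedge Z_d\qquad(=*\text{ if }h(t)=*).\tag{11}$$
*Well defined and continuous.* Suppose $|t|<a_r$ and at least $r+1$ coordinates satisfy $|s_i|<a_r$. Then $w\in V_S$ for some $|S|=r+1$. This is excluded if $d>r+1$, while for $d=r+1$ it gives $|w|<a_r$, also excluded. So $|t|\ge a_r$, or at least $d-r$ coordinates of $\lambda(s)$ are $0$ or $1$, i.e. $\lambda(s)\in T_1[d]$. These are two closed conditions; on each the definition is continuous, and the definitions agree on the overlap.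

**Fine location map.** Let $\mu(w)=\max(|t|,\ (r+1)\text{-st smallest of }|s_1|,\dots,|s_d|)$. Let $\theta:[0,\infty)\to[0,1]$ be continuous, $\theta=1$ on $[0,a_r]$, $\theta=0$ on $[\frac{a_r+a_{r+1}}2,\infty)$. With $\theta=\theta(\mu(w))$ and $X=\Psi(s)$ put, for $w\in\mathbb R^{d+k}\setminus V^f$,
$$X_\theta=(1-\theta)X+\theta\lambda_K(X),\quad h_\theta=(1-\theta)h(t)+\theta h(t/\sigma),\quad U_d(w)=[h_\theta,X_\theta]\in\mathbb S^k\wedge Z_d^K.\tag{12}$$
*Well defined and continuous.* We need $h_\theta\in\partial[-1,1]^k$ or $X_\theta\in T_K[d]$; both conditions are closed, so continuity follows as before.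

- Let $\mu(w)\ge a_r$. If $|t|\ge a_r$, some coordinate of $h(t)$ and of $h(t/\sigma)$ is the same $\pm1$, since $\sigma<1$; so $h_\theta\in\partial[-1,1]^k$. Otherwise at most $r$ of the $|s_i|$ are $<a_r$, so at least $d-r$ coordinates of $X$, hence of $X_\theta$, are in $\{0,K\}$.
- Let $\mu(w)<a_r$; then $\theta=1$. If $|t|/\sigma>a_{r+1}$, then $h(t/\sigma)\in\partial[-1,1]^k$. Otherwise, as $w$ is in no $V^f_{S,c}$ with $|S|=r+1$, at most $r$ of the numbers $\frac K2+\frac{s_i}\sigma$ are within $a_{r+1}$ of some $c'+\frac12$, $0\le c'<K$. For every other $i$, $X_i\in\{0,K\}$ or $X_i$ has distance $>a_r$ from $\mathbb Z+\frac12$, so $\lambda_K(X_i)$ is an integer.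

**Lemma 8 (compatibility).** Each identity holds for $w$ near $z$, outside $V^{(d)}$ in (C1) and outside $V^f$ in (C2)–(C4).

- **(C1)** If $z\in\partial Y_d\cap V^{(d)}$, $S=S(z)$: $u_d(w)=\iota_{S,z}u_S(w_S)$.
- **(C2)** For the same $z$: $U_d(w)=\iota^K_{S,z}U_S(w_S)$.
- **(C3)** If $z\in\partial Y_d\setminus V^{(d)}$: $z\notin V^f$, and $U_d(w)=K_*u_d(w)$.
- **(C4)** If $z\in V^f$ has largest pair $(S,c)$, $j=|S|$: $U_d(w)=(e_z)_*u_j(w_{S,c})$, where $e_z:I^j\to[0,K]^d$ has coordinates $c_i+x_i$ ($i\in S$) and the integers $\lambda_K(\Psi(z_i))$ ($i\notin S$). Moreover, for $i\notin S$, $\lambda_K\circ\Psi$ is constant near $z_i$.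

**Proof.** (C1) $w\notin V^{(d)}$ implies $|w_S|>a_{|S|}>a_r$ and $w_S\notin V^{(S)}$, so the right side is defined. By Lemma 6, $|w_i|>a_r$ near $z$ for $i\notin S$, so $\lambda(w_i)\in\{0,1\}$ according to the sign of $z_i$.

(C2) $w\notin V^f_d$ implies $w_S\notin V^f_S$. For $i\notin S$, $X_i\in\{0,K\}$ by the sign of $z_i$, and $\lambda_K$ fixes it. Finally $\mu_d(w)=\mu_S(w_S)$ near $z$: for $i\notin S\ni i'$ we have $|z_i|\ge a_{|S|+1}>a_{|S|}\ge|z_{i'}|$, and $|S|\ge r+1$, so the $r+1$ smallest $|w_i|$ occur among $i\in S$. Thus both sides use the same $\theta$.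

(C3) If $z\in V^f_{S,c}$, then $|z_S|<a_r$ by (9). So $S$ is proper and $z\in V_S$, a contradiction. Next, $\mu(z)\ge a_{r+1}$. If $d>r+1$, let $S$ consist of the indices of $r+1$ smallest $|s_i|$; then $z\notin V_S$ gives $\mu(z)=|z_S|>a_{r+1}$. If $d=r+1$, $\mu(z)=|z|=a_{r+1}$. So $\theta=0$ near $z$ and $U_d=[h(t),K\lambda(s)]$.

(C4) For $i\notin S$, by (8) the number $\frac{w_i}\sigma+\frac K2$ stays at distance $>a_r$ from all $c'+\frac12$, $0\le c'<K$, for $w_i$ near $z_i$. So $\lambda_K\circ\Psi$ is integer-valued, hence constant, near $z_i$. By (9), $\mu<a_r$ near $z$, so $\theta=1$. For $i\in S$, $\Psi(w_i)=c_i+\frac12+(w_{S,c})_i\in(c_i,c_i+1)$, so $\lambda_K(\Psi(w_i))=c_i+\lambda((w_{S,c})_i)$. The $t$-part of $w_{S,c}$ is $t/\sigma$. For $w\notin V^f$, Lemma 7(a) gives $|w_{S,c}|>a_j$ and $w_{S,c}\notin V^{(j)}$, so $u_j(w_{S,c})$ is defined, and the formula follows. $\square$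

## 8. Good maps, gluing of germs, and the extension proposition

**Definition.** A $C^\infty$ map $F$ into $\mathbb R^d$ is **good** if every point has a neighborhood on which at least $d-r$ coordinates of $F$ are constant with integer values.

A good map into $[0,K]^d$ has values in $T_K[d]$ and rank $\le r$. Goodness is more than having values in the skeleton. With $d=2$, $r=1$, the map $x\mapsto(\phi(-x),\phi(x))$, where $\phi(x)=e^{-1/x}$ for $x>0$ and $\phi(x)=0$ for $x\le 0$, is smooth with one coordinate $0$ at each point. But near $x=0$ no coordinate is constant, so it is not good.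

**The sheaf $\mathcal S$.** Let $M\in\{1,K\}$, $T=T_M[d]$ and $Z$ correspondingly. Let $W\subset\mathbb R^D$ be open, $V\subset\mathbb R^D$ closed, $U:W\setminus V\to\mathbb S^k\wedge Z$ continuous. For open $O\subset W$ let $\mathcal S(O)$ be the set of pairs $(F,\Xi)$ where

- $F:O\to[0,M]^d$ is locally $C^{1,\beta}$, has rank $\le r$, and is good (in particular $C^\infty$) on $O\setminus V$;
- $\Xi:(O\setminus V)\times[0,1]\to Q(Z)$ is a homotopy from $\iota_TF$ to $\alpha_Z\circ U$.

All conditions are local, so $\mathcal S$ is a sheaf.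

**Lemma 9 (gluing).** Let $\mathcal S$ be any sheaf on an open set $W\subset\mathbb R^D$, let $B\subset W$ be compact, and for every $z\in B$ let a germ of $\mathcal S$ at $z$ be prescribed, **coherently**: for each $z$ some representative near $z$ induces the prescribed germ at all $z'\in B$ close to $z$. Then there is a section over an open neighborhood of $B$ inducing all prescribed germs.

For example, on $B=[0,1]$ the germs of the constant $0$ at $z<\frac12$ and of the constant $1$ at $z\ge\frac12$ are not coherent at $z=\frac12$.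

**Proof.** Choose finitely many open $O_i$ covering $B$ and $s_i\in\mathcal S(O_i)$ inducing the prescribed germs on $O_i\cap B$, and open $O_i^*$ with compact $\overline{O_i^*}\subset O_i$ which still cover $B$. Let $b\in B$. The $s_i$ with $b\in\overline{O_i^*}$ all have the prescribed germ at $b$, so they agree on a neighborhood $N_b$ of $b$ contained in these $O_i$. Shrinking $N_b$, we may assume that $N_b$ does not meet the other sets $\overline{O_i^*}$. On $\bigcup_bN_b$ the sections $s_i|_{O_i^*}$ agree on overlaps: a point of $N_b\cap O_i^*\cap O_j^*$ forces $b\in\overline{O_i^*}\cap\overline{O_j^*}$, and $s_i=s_j$ on $N_b$. So they glue over $\bigcup_bN_b\cap\bigcup_iO_i^*\supset B$. $\square$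

**Proposition 10 (extension).** In the situation of $\mathcal S$ above let $D\le2r-1$. Let $P\subset W$ be a compact finite union of axis-parallel $D$-boxes, $B\subset P$ closed with $P\cap V\subset B$, and $\varsigma\in\mathcal S(O)$ with $O\subset W$ open, $B\subset O$. Then there are an open $O'\supset B$ and a section in $\mathcal S({\rm int}\,P\cup O')$ agreeing with $\varsigma$ on $O'$.

**Proof. Continuous extension.** This step solves the homotopy problem by HELP. Subdivide $P$ rectangularly with small mesh. Let $N_1$ be the union of the closed boxes meeting $B$, so that $N_1\subset O$; let $X$ be the union of the boxes not meeting $B$, and $A=X\cap N_1$. These are subcomplexes, $P=X\cup N_1$, and $X\cap V=\emptyset$ since $P\cap V\subset B$. On $A$ the section $\varsigma$ consists of a map into $T$ and a homotopy to $\alpha_ZU$. As $\dim X\le2r-1$, HELP for $\iota_T$, the pair $(X,A)$ and $\Gamma=\alpha_ZU$ extends them over $X$. With $\varsigma$ on $N_1$ we have a continuous pair $(F,\Xi)$ on $P$, with $\Xi$ over $P\setminus V$.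 $N_1$ is a neighborhood of $B$ in $P$, so there is an open $O_1\subset O$ with $B\subset O_1$ and $O_1\cap P\subset N_1$. Using $\varsigma$ on $O_1$ we get a continuous pair on $W_1={\rm int}\,P\cup O_1$, equal to $\varsigma$ on $O_1$, with $F$ being $T$-valued off $V$.

**Smoothing.** This step makes $F$ good off $V$ without changing it near $B$. Choose an open $O'\supset B$ with compact closure in $O_1$ and a smooth $\chi:W_1\to[0,1]$ with $\chi=0$ on $O'$ and ${\rm supp}(1-\chi)$ compact in $O_1$. There is a $C^\infty$ map $\tilde F:W_1\setminus V\to\mathbb R^d$ with $\tilde F=F$ near ${\rm supp}(1-\chi)\setminus V$ and $|\tilde F-F|<\frac18$. Namely, take a smooth $F'$ with $|F'-F|<\frac18$ and a smooth $\psi:W_1\to[0,1]$ with $\psi=1$ near ${\rm supp}(1-\chi)$ and ${\rm supp}\,\psi\subset O_1$, and put $\tilde F=\psi F+(1-\psi)F'$; recall that $F$ is smooth on $O_1\setminus V$. Let $\omega_0:\mathbb R\to\mathbb R$ be smooth and nondecreasing with $\omega_0(x+1)=\omega_0(x)+1$ and $\omega_0=0$ on $[-\frac14,\frac14]$, and let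 $\omega$ be $\omega_0$ applied coordinatewise. Put
$$\hat F=(1-\chi)\tilde F+\chi\,\omega(\tilde F)\ \text{ on }({\rm int}\,P\cup O')\setminus V,\qquad\hat F=F\ \text{ on }O'.$$
On $O'\setminus V$ we have $\chi=0$ and $\tilde F=F$, so the formulas agree. Since $V\cap({\rm int}\,P\cup O')\subset O'$, $\hat F$ is defined on ${\rm int}\,P\cup O'$. Its values are in $[0,M]^d$: $\omega_0$ maps $[-\frac14,M+\frac14]$ into $[0,M]$, and $\tilde F=F\in[0,M]^d$ where $\chi<1$.

*$\hat F$ is good off $V$.* It is smooth there. Near a point of ${\rm supp}(1-\chi)$, $\tilde F=F$ is good and $\omega$ fixes integers. Near any other point $w$, $\chi=1$; since $F(w)\in T$, there are at least $d-r$ indices with $F_i(w)\in\mathbb Z$. For these $|\tilde F_i-F_i(w)|<\frac14$ near $w$, so $\hat F_i=F_i(w)$ near $w$. The same argument shows $\hat F_i(w)=F_i(w)$ whenever $F_i(w)\in\mathbb Z$. Hence the segment from $\hat F(w)$ to $F(w)$ lies in $T$. On $O'$ the map is that of $\varsigma$, so $\hat F$ is locally $C^{1,\beta}$ of rank $\le r$ everywhere.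

**Homotopy.** It remains to start the homotopy at $\iota_T\hat F$. With $b=\chi/2$ let
$$\hat\Xi(w,\tau)=\begin{cases}\iota_T\big((1-\frac\tau b)\hat F(w)+\frac\tau bF(w)\big),&\tau<b(w),\\ \Xi\big(w,\frac{\tau-b}{1-b}\big),&\tau\ge b(w).\end{cases}$$
At $\tau=b$ the two expressions match, since $\Xi(w,0)=\iota_TF(w)$. At a point with $b(w)=0$ we have $\hat F(w)=F(w)$. For $w'$ near $w$ the whole segment between $\hat F(w')$ and $F(w')$ is close to $F(w)$, so $\hat\Xi$ is continuous there too. On $O'\setminus V$, $\hat\Xi=\Xi$. So $(\hat F,\hat\Xi)$ is the required section. $\square$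

## 9. The inductive package and descent to smaller index sets

For $d=r+1,\dots,n$ we construct the following.

- **(H1)** A map $G_d$ from an open neighborhood of $Y_d$ to $I^d$, locally $C^{1,\beta}$, of rank $\le r$ everywhere. Near $\partial Y_d$ and off $V^{(d)}$ it is good, so $T_1[d]$-valued. For $z\in\partial Y_d\cap V^{(d)}$, $S=S(z)$: $G_d(w)=\iota_{S,z}G_S(w_S)$ for $w$ near $z$.
- **(H2)** $\Theta_d$, over (a neighborhood of $\partial Y_d$)$\,\setminus V^{(d)}$: a homotopy from $\iota_TG_d$ to $\alpha_{Z_d}u_d$ in $Q(Z_d)$. For $z,S$ as above, $\Theta_d(w)=(\iota_{S,z})_*\Theta_S(w_S)$ for $w\notin V^{(d)}$ near $z$.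
- **(H3)** A smooth time-dependent vector field $v_d=v_d^\tau$, $\tau\in[0,1]$, near $Y_d$. Near $z\in\partial Y_d\cap V^{(d)}$, $S=S(z)$: $v_d(w)=(v_S(w_S),0)$ for all $\tau$ (the zero being in the coordinates $i\notin S$). Near $z\in\partial Y_d\setminus V^{(d)}$: $v_d=0$. Its time-one flow $\Phi_d$ satisfies $\Phi_d(w)=x'_c+\nu w_c$ near each top cube $Q_c$.
- **(H4)** The map $F_d:=K\,G_d\circ\Phi_d$ near $Y_d$, and a homotopy $\Xi_d$ over (a neighborhood of $Y_d$)$\,\setminus V^f$ from $\iota_TF_d$ to $\alpha_{Z_d^K}U_d$, such that $F_d$ is good off $V^f$ and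
  - (F1) near $z\in\partial Y_d\setminus V^{(d)}$: $F_d=KG_d$, $\Xi_d=K_*\Theta_d$; near $z\in\partial Y_d\cap V^{(d)}$, $S=S(z)$: $F_d(w)=\iota^K_{S,z}F_S(w_S)$, and $\Xi_d(w)=(\iota^K_{S,z})_*\Xi_S(w_S)$ for $w\notin V^f$;
  - (F2) near $z\in V^f\cap Y_d$ with largest $(S,c)$: $F_d(w)=e_z(G_S(w_{S,c}))$, and $\Xi_d(w)=(e_z)_*\Theta_S(w_{S,c})$ for $w\notin V^f$.

**Lemma 11 (the flow exists).** Let $v_d$ be as in (H3) near $\partial Y_d$, and smooth near $Y_d$. Then for some $\eta>0$ its flow exists on $\{|w|<a_d+2\eta\}$ for $\tau\in[0,1]$. At every time it preserves $Y_d$ and $\partial Y_d$, and $\Phi_d$ is a diffeomorphism of $\{|w|<a_d+2\eta\}$ onto itself.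

**Proof.** Let $z\in\partial Y_d$ and $|z_i|=a_d$, where here $i$ is any of the $d+k$ coordinates. Then the $i$-th component of $v_d$ vanishes near $z$. Indeed, if $z\in V^{(d)}$, then $|z_{S(z)}|\le a_{|S(z)|}<a_d$, so coordinate $i$ does not occur in $z_{S(z)}$; if $z\notin V^{(d)}$, $v_d=0$ near $z$. By compactness of $\{z\in Y_d:|z_i|=a_d\}$ there is $\eta>0$ such that $v_d$ is defined on $\{|w|<a_d+2\eta\}$ and its $i$-th component vanishes at all $w$ there with $|w_i|>a_d-2\eta$. So along an integral curve a coordinate which at some time exceeds $a_d-2\eta$ in absolute value is constant: the set of times at which it has that value is closed and open. Hence all cubes $\{|w|\le\rho\}$, $a_d-2\eta<\rho<a_d+2\eta$, are preserved forwards and backwards in time. All claims follow. $\square$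

The next lemma says that near a boundary point of a handle, the data of the handle are already given by the data of the smaller handles (A), or are trivial (B). It is the source of every coherence check.

**Lemma 12 (descent).** Suppose (H1)–(H4) hold for the sizes involved. Let $S\subset\{1,\dots,d\}$, $z\in\mathbb R^{d+k}$, $z_S\in\partial Y_S$. For all $z'$ sufficiently close to $z$:

(A) If $R\subsetneq S$, $z'\in V_R$ and $z'\notin V_{S'}$ for all $S'$ with $R\subsetneq S'\subset S$, then $z'_i\ne0$ for $i\in S\setminus R$, and for $w$ near $z'$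
$$G_S(w_S)=\iota G_R(w_R),\qquad v_S(w_S)=(v_R(w_R),0),\qquad F_S(w_S)=\iota^KF_R(w_R),$$
$$\Theta_S(w_S)=\iota_*\Theta_R(w_R)\ \ \text{if } w\notin\textstyle\bigcup_{S'\subsetneq S}V_{S'},\qquad\Xi_S(w_S)=\iota^K_*\Xi_R(w_R)\ \ \text{if }w_S\notin V^f_S,$$
where $\iota,\iota^K$ use the signs of $z'_i$, $i\in S\setminus R$.

(B) If $z'\notin V_{S'}$ for all $S'\subset S$, then near $z'$: $w\mapsto G_S(w_S)$ is good, $v_S(w_S)=0$, $F_S(w_S)=KG_S(w_S)$, $\Xi_S(w_S)=K_*\Theta_S(w_S)$.

If for size $|S|$ only some of the objects $G,\Theta,v,F,\Xi$ are available (and $G_S$ only near $\partial Y_S$), the statements about these hold, provided they satisfy the conditions of (H1)–(H4) that concern a neighborhood of $\partial Y_S$.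

**Proof.** Induction on $|S|$. The sets $V_R$ are closed and finite in number, so for $z'$ close to $z$, $z'\in V_R$ implies $z\in V_R$.

*Case $z_S\notin V^{(S)}$* (always so if $|S|=r+1$). Then (A) does not occur near $z$, and (B) holds by (H1), (H3), (F1) near $z_S$.

*Case $z_S\in V^{(S)}$.* Put $R_1=S(z_S)\subsetneq S$. Near $z$ all objects of $S$ are given by those of $R_1$ through the formulas in (H1)–(H4), with the signs of $z_i\ne0$ ($i\in S\setminus R_1$, Lemma 6), which are those of $z'_i$.

(A) We have $z\in V_R$, so $R\subset R_1$. If $R=R_1$, we are done. If $R\subsetneq R_1$, then $z'\notin V_{R_1}$ by hypothesis, while $z\in V_{R_1}$. For $z'$ close to $z$ this is possible only if $z_{R_1}\in\partial Y_{R_1}$. The induction hypothesis for $R_1$ (same $z,z',R$) expresses the objects of $R_1$ near $z'$ by those of $R$. Composition gives the claim, since face inclusions compose. For $\Theta$: if $w\notin V_{S'}$ for all $S'\subsetneq S$, then $w\notin V_{S'}$ for all $S'\subset R_1$, so both formulas apply. (If $z'_R\in{\rm int}\,Y_R$,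 there are no such $w$ near $z'$.) For $\Xi$: $w_S\notin V^f_S$ implies $w_{R_1}\notin V^f_{R_1}$.

(B) Here $z'\notin V_{R_1}$, so again $z_{R_1}\in\partial Y_{R_1}$, and (B) holds for $R_1$ near $z'$. Then $G_S(w_S)=\iota G_{R_1}(w_{R_1})$ is smooth with at least $(|R_1|-r)+(|S|-|R_1|)=|S|-r$ locally constant integer coordinates, i.e. good. Further $v_S=(v_{R_1},0)=0$,
$$F_S=\iota^KF_{R_1}=\iota^KKG_{R_1}=K\iota G_{R_1}=KG_S,\qquad\Xi_S=\iota^K_*\Xi_{R_1}=\iota^K_*K_*\Theta_{R_1}=K_*\iota_*\Theta_{R_1}=K_*\Theta_S.$$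
Here the formulas for $\Theta$ and $\Xi$ apply at all $w$ near $z'$: no such $w$ is in any $V_{S'}$, $S'\subset S$, hence by (9) none has $w_S\in V^f_S$. $\square$

## 10. From smaller dimensions to dimension $d$

Let $r+1\le d\le n$, and assume that everything is constructed for smaller dimensions (for $d=r+1$ nothing is assumed).

### Boundary values: $g_d$ and $\Theta_d$

**Step 1.** The purpose is to construct $g_d$, which will be $G_d$ near $\partial Y_d$, and $\Theta_d$. Use $\mathcal S$ with $M=1$, $V=V^{(d)}$, $W=\{|w|>a_r\}$, $U=u_d$. At $z\in\partial Y_d\cap V^{(d)}$ with $S=S(z)$ prescribe the germ $\big(\iota_{S,z}G_S(w_S),(\iota_{S,z})_*\Theta_S(w_S)\big)$.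

*These are germs of $\mathcal S$.* As $z_S\in Y_S$, $G_S(w_S)$ is defined near $z$, locally $C^{1,\beta}$, of rank $\le r$. If $z_S\in{\rm int}\,Y_S$, a neighborhood of $z$ lies in $V^{(d)}$ and nothing else is required. Let $z_S\in\partial Y_S$, and let $w\notin V^{(d)}$ be near $z$. Then $w\notin V_{S'}$ for all $S'\subset S$. By Lemma 12(B) with $z'=w$, $G_S(w_S)$ is good near $w$, and $\iota_{S,z}$ adds $d-|S|$ constant integer coordinates. $\Theta_S(w_S)$ is a homotopy from $\iota_TG_S$ to $\alpha u_S$. By naturality and (C1) its image is a homotopy from $\iota_T\iota_{S,z}G_S(w_S)$ to $\alpha_{Z_d}\iota_{S,z}u_S(w_S)=\alpha_{Z_d}u_d(w)$.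

*Coherence.* Let $z'\in\partial Y_d\cap V^{(d)}$ be near $z$ and $R=S(z')$. Then $z\in V_R$, so $R\subset S$, and $z_i,z'_i$ have the same sign for $i\notin S$. If $R=S$, the two formulas coincide. If $R\ne S$, then $z'\notin V_{S'}$ for $R\subsetneq S'\subset S$ by maximality of $R$. In particular $z'\notin V_S$ while $z\in V_S$, so $z_S\in\partial Y_S$. Lemma 12(A) gives equality of both components near $z'$, since $\iota_{S,z}\circ\iota=\iota_{R,z'}$.

By Lemma 9 we get a section over a neighborhood $O\subset W$ of $\partial Y_d\cap V^{(d)}$. For small $\varepsilon>0$ the shell $P=\{a_d-\varepsilon\le|z|\le a_d+\varepsilon\}$ lies in $W$, and $B:=P\cap V^{(d)}\subset O$ by compactness. Proposition 10 applies, because $D=d+k\le n+k\le2r-1$ by (3). We obtain $(g_d,\Theta_d)$ near $\partial Y_d$ with all properties in (H1), (H2) that concern a neighborhood of $\partial Y_d$. (If $d=r+1$, then $B=\emptyset$.)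

### The flow: $v_d$ and $\Phi_d$

**Step 2.** The purpose is to move the top cubes $Q_c$ to the roomy positions $Q'_c$ by a flow that respects the handles.

*Near $\partial Y_d$.* The germs along $\partial Y_d$ prescribed in (H3) are coherent. Let $z,z'\in\partial Y_d$ be close. If $z\notin V^{(d)}$, then $z'\notin V^{(d)}$ and both germs are $0$. Let $z\in V^{(d)}$, $S=S(z)$. If $z'\in V^{(d)}$, argue as in Step 1: the formulas coincide if $S(z')=S$, and otherwise Lemma 12(A) applies. If $z'\notin V^{(d)}$, then $z'\notin V_{S'}$ for all $S'\subset S$, so $z_S\in\partial Y_S$ and Lemma 12(B) gives $v_S(w_S)=0$ near $z'$. By Lemma 9 there is a field $v'$ near $\partial Y_d$ with these germs.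

*Moving the cubes.* Choose smooth functions $\rho:[0,1]\to(0,\infty)$ and $p_c:[0,1]\to{\rm int}\,Y_d$, all constant near $\frac13$ and $\frac23$, as follows.

- On $[0,\frac13]$: $p_c=x_c$, and $\rho$ decreases weakly from $\sigma$ to $\delta$.
- On $[\frac13,\frac23]$: $\rho=\delta$, and $(p_c)_c$ is a path of configurations of $K^d$ distinct points of ${\rm int}\,Y_d$ from $(x_c)$ to $(x'_c)$.
- On $[\frac23,1]$: $p_c=x'_c$, and $\rho$ increases weakly from $\delta$ to $\nu$.

The path exists because ordered configurations in an open cube of dimension $d+k\ge2$ form a connected manifold. If $\delta\le\min(\sigma,\nu)$ is small, then for every $\tau$ the cubes $p_c(\tau)+\rho(\tau)Y_d$ are disjoint and contained in ${\rm int}\,Y_d$. On the first and last intervals they lie in $Q_c$ and $Q'_c$, and on the middle one the points keep a positive distance from each other and from $\partial Y_d$. By compactness there is $\epsilon>0$ such that the cubes $E_c(\tau)=\{|x-p_c(\tau)|\le\rho(\tau)(a_d+2\epsilon)\}$ are still disjoint and contained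 in a fixed compact $C\subset{\rm int}\,Y_d$. Let $\kappa$ be smooth on $\mathbb R^{d+k}$, $\kappa(y)=1$ for $|y|\le a_d+\epsilon$, $\kappa(y)=0$ for $|y|\ge a_d+2\epsilon$, and
$$v''^\tau(x)=\sum_c\kappa(y_c)\big(\dot p_c(\tau)+\dot\rho(\tau)y_c\big),\qquad y_c=\frac{x-p_c(\tau)}{\rho(\tau)}.$$
It vanishes outside $C$. For $|y|\le a_d+\epsilon$ the curve $p_c(\tau)+\rho(\tau)y$ is an integral curve, because on it $\kappa(y_c)=1$ and, the $E$'s being disjoint, the other summands vanish. So the time-one flow of $v''$ maps $w=x_c+\sigma w_c$ to $x'_c+\nu w_c$ if $|w_c|\le a_d+\epsilon$.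

Let $\chi_0$ be smooth with compact support in the domain of $v'$, $\chi_0=1$ near $\partial Y_d$, $\chi_0=0$ near $C$. Put $v_d=\chi_0v'+v''$. Near $\partial Y_d$ this is $v'$; the curves above stay in $C$, where $v_d=v''$. With Lemma 11, (H3) holds.

*Form of $\Phi_d$ near $\partial Y_d$.* We claim
$$\Phi_d(w)=(\Phi_S(w_S),w_{\rm rest})\ \text{near }z\in\partial Y_d\cap V^{(d)},\ S=S(z);\qquad\Phi_d={\rm id}\ \text{near }z\in\partial Y_d\setminus V^{(d)},\tag{13}$$
and in the first case $\Phi_d(z)\in\partial Y_d\cap V^{(d)}$ with $S(\Phi_d(z))=S$. The second part is clear, as $v_d=0$ near $z$. For the first, let $\phi^\tau_S$ be the flow of $v_S$ and $z(\tau)=(\phi_S^\tau(z_S),z_{\rm rest})$. As $\phi_S^\tau$ preserves $Y_S$ (Lemma 11), $z(\tau)\in V_S$. As $|z_i|=a_d$ for some $i\notin S$, $z(\tau)\in\partial Y_d$. If $z(\tau)\in V_{S'}$ for a proper $S'\supsetneq S$, then $|z_i|\le a_{|S'|}$ for $i\in S'\setminus S$, and $|z_S|\le a_{|S|}$, so $z\in V_{S'}$, contradicting $S(z)=S$. Hence $S(z(\tau))=S$, and near $z(\tau)$ we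 have $v_d=(v_S(w_S),0)$. So $z(\tau)$ is an integral curve of $v_d$. By compactness, so are the curves $(\phi_S^\tau(w_S),w_{\rm rest})$ for $w$ near $z$. This proves (13).

*Inverse.* Let $z\in\partial Y_d\cap V^{(d)}$, $S=S(z)$, $y=\Phi_d^{-1}(z)\in\partial Y_d$. If $y\notin V^{(d)}$, then $z=\Phi_d(y)=y\notin V^{(d)}$, a contradiction. So $y\in V^{(d)}$ and $S(y)=S(\Phi_d(y))=S$. Moreover $y$ and $z$ have the same coordinates outside $S$, and $\Phi_d^{-1}(w)=(\Phi_S^{-1}(w_S),w_{\rm rest})$ near $z$.

### The map between the small cubes: $F_d^o$ and $\Xi_d$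

**Step 3.** The purpose is to construct what will be $F_d$ off the top cubes. Use $\mathcal S$ with $M=K$, $V=V^f$, $W=\mathbb R^{d+k}$, $U=U_d$. Let $Q_c^-\subset{\rm int}\,Q_c$ be a concentric cube so close to $Q_c$ that $z_c$ lies in the domain of $g_d$ for $z\in Q_c\setminus{\rm int}\,Q_c^-$. Let $P=Y_d\setminus\bigcup_c{\rm int}\,Q_c^-$, a finite union of boxes, and $B=\partial Y_d\cup(V^f\cap P)$. Prescribe germs:

- (P1) at $z\in\partial Y_d\setminus V^{(d)}$: $\big(Kg_d,\ K_*\Theta_d\big)$;
- (P2) at $z\in\partial Y_d\cap V^{(d)}$, $S=S(z)$: $\big(\iota^K_{S,z}F_S(w_S),\ (\iota^K_{S,z})_*\Xi_S(w_S)\big)$;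
- (P3) at $z\in V^f\cap P$ with largest $(S,c)$: $\big(e_z(G_S(w_{S,c})),\ (e_z)_*\Theta_S(w_{S,c})\big)$, with $g_d$ in place of $G_d$ if $S=\{1,\dots,d\}$.

The homotopies are considered for $w\notin V^f$.

*These are germs of $\mathcal S$.* Regularity, the rank bound and values in $[0,K]^d$ are clear.

- (P1): $z\notin V^f$ by (C3). $Kg_d$ is good near $z$, and $K_*\Theta_d$ is a homotopy from $\iota_TKg_d$ to $K_*\alpha u_d=\alpha K_*u_d=\alpha U_d$ by (C3).
- (P2): for $w\notin V^f_d$ we have $w_S\notin V_S^f$, so $F_S$ is good near $w_S$, and $\iota^K_{S,z}$ adds constant integer coordinates. The homotopy runs from $\iota_T\iota^K_{S,z}F_S(w_S)$ to $(\iota^K_{S,z})_*\alpha U_S(w_S)=\alpha U_d(w)$ by (C2).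
- (P3): let $w\notin V^f$ be near $z$. Then $w\notin V^f_{S,c}$, so $z_{S,c}\in\partial Y_S$. By Lemma 7(a), $w_{S,c}$ lies in no $V_{S'}$, $S'\subset S$. So Lemma 12(B), applied in $\mathbb R^{|S|+k}$ at $z_{S,c}$ with $z'=w_{S,c}$, shows that $G_S$ (resp. $g_d$) is good near $w_{S,c}$, and $e_z$ adds constant integers. $\Theta_S(w_{S,c})$ is defined, and its image is a homotopy to $(e_z)_*\alpha u_S(w_{S,c})=\alpha U_d(w)$ by (C4).

*Consistency and coherence.*

(i) *Let $z,z'\in\partial Y_d$ be close, with (P1), (P2).* If $z\notin V^{(d)}$, then $z'\notin V^{(d)}$, and the formula is the same. Let $z\in V^{(d)}$, $S=S(z)$. If $z'\in V^{(d)}$ and $R=S(z')$, then $R\subset S$. For $R=S$ the formulas coincide. For $R\ne S$, as in Step 1, $z_S\in\partial Y_S$ and Lemma 12(A) gives $F_S(w_S)=\iota^KF_R(w_R)$ and $\Xi_S(w_S)=\iota^K_*\Xi_R(w_R)$ near $z'$, so the germs at $z'$ agree. If $z'\notin V^{(d)}$, then $z'\notin V_{S'}$ for all $S'\subset S$, $z_S\in\partial Y_S$, and Lemma 12(B) gives near $z'$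
$$\iota^K_{S,z}F_S(w_S)=\iota^K_{S,z}KG_S(w_S)=K\iota_{S,z}G_S(w_S)=Kg_d(w),$$
the last equality by the formula for $g_d$ near $z$. In the same way
$$(\iota^K_{S,z})_*\Xi_S(w_S)=(\iota^K_{S,z})_*K_*\Theta_S(w_S)=K_*(\iota_{S,z})_*\Theta_S(w_S)=K_*\Theta_d(w).$$

(ii) *Let $z\in\partial Y_d\cap V^f$: the two prescriptions at $z$ agree.* Let $(R,c)$ be largest for $z$. By (9) $|z_R|<a_r$, so $R$ is proper, $z\in V_R\subset V^{(d)}$, and $R\subset S:=S(z)$. Then $z_S\in Y_S\cap V_S^f$, and $(R,c)$ is also largest for $z_S$. By (F2) for $F_S$ at $z_S$ (including the case $R=S$), near $z$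
$$\iota^K_{S,z}F_S(w_S)=\iota^K_{S,z}e_{z_S}(G_R(w_{R,c}))=e_z(G_R(w_{R,c})).$$
For the last equality compare coordinates. For $i\in S$ they are the same by definition. For $i\notin S$ the $i$-th coordinate is $0$ or $K$ by the sign of $z_i$ on the left, and $\lambda_K(\Psi(z_i))\in\{0,K\}$ by the same sign on the right, because $|z_i|>a_r$. For $w\notin V^f_d$ near $z$ we have $w_S\notin V_S^f$, and $(\iota^K_{S,z})_*\Xi_S(w_S)=(\iota^K_{S,z})_*(e_{z_S})_*\Theta_R(w_{R,c})=(e_z)_*\Theta_R(w_{R,c})$.

(iii) *Let $z,z'\in V^f\cap P$ be close, with (P3) and largest pairs $(S,c)$, $(R,c')$.* Then $z\in V^f_{R,c'}$, so $R\subset S$ and $c'=c|_R$. If $R=S$, then $e_z=e_{z'}$, because $\lambda_K\circ\Psi$ is constant near $z_i$ for $i\notin S$ by (C4). Let $R\ne S$. By maximality $z'\notin V^f_{S'',c|_{S''}}$ for $R\subsetneq S''\subset S$. In particular $z'\notin V^f_{S,c}$, so $z_{S,c}\in\partial Y_S$. Lemma 12(A) in $\mathbb R^{|S|+k}$ at $z_{S,c}$, with $z'_{S,c}$ in the role of $z'$ (the hypotheses hold by Lemma 7(a)), gives near $z'$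
$$G_S(w_{S,c})=\iota G_R(w_{R,c'}),\qquad\Theta_S(w_{S,c})=\iota_*\Theta_R(w_{R,c'})\ \ (w\notin V^f),$$
with $g_d$ in place of $G_d$ if $S$ is full, where $\iota$ uses the signs of $(z'_{S,c})_i$, $i\in S\setminus R$. It remains to see $e_z\circ\iota=e_{z'}$. For $i\in S\setminus R$ the $i$-th coordinate of $e_z\circ\iota$ is $c_i+1$ or $c_i$ according as $(z'_{S,c})_i$ is positive or negative. On the other side $\Psi(z'_i)=c_i+\frac12+(z'_{S,c})_i\in(c_i,c_i+1)$ and $|(z'_{S,c})_i|>a_r$ by (8) for $z'$, so $\lambda_K(\Psi(z'_i))$ is the same integer. For $i\notin S$, $\lambda_K(\Psi(z_i))=\lambda_K(\Psi(z'_i))$. For $i\in R$ both have $c_i+x_i$.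

(iv) *Let $z\in\partial Y_d$ and let $z'\in V^f\cap P$ be close to $z$.* Then $z\in V^f$, and coherence follows from (ii) and (iii). If $z\in B\setminus\partial Y_d$, no points of $\partial Y_d$ are close to $z$, and (iii) suffices.

So by Lemma 9 there is a section near $B$ with these germs. Since $P\cap V^f\subset B$ and $D=d+k\le2r-1$, Proposition 10 gives a section $(F_d^o,\Xi_d)$ over an open set containing ${\rm int}\,P\cup B$. As $\partial P\subset\partial Y_d\cup\bigcup_c\partial Q_c^-\subset B$, this is a neighborhood of $P$. The section has the prescribed germs along $B$.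

### The fixed point: $G_d$

**Step 4.** The purpose is to fill in the small cubes by self-similarity with $C^{1,\beta}$ control.

*Claim: $K^{-1}F_d^o\circ\Phi_d^{-1}=g_d$ near $\partial Y_d$.* Near $z\in\partial Y_d\setminus V^{(d)}$ the left side is $K^{-1}Kg_d$ by (P1) and (13). Near $z\in\partial Y_d\cap V^{(d)}$, with $S=S(z)$ and $y=\Phi_d^{-1}(z)$ as at the end of Step 2, (P2) at $y$ and $F_S=KG_S\Phi_S$ give
$$K^{-1}F_d^o(\Phi_d^{-1}(w))=K^{-1}\iota^K_{S,y}F_S(\Phi_S^{-1}(w_S))=K^{-1}\iota^K_{S,z}KG_S(w_S)=\iota_{S,z}G_S(w_S)=g_d(w).$$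

*The operator.* Choose $\varepsilon>0$ so small that

- $g_d$ is defined near $\{a_d-\varepsilon\le|z|\le a_d+\varepsilon\}$;
- on the collar $\{a_d-\varepsilon\le|z|\le a_d\}$ the claim holds, and the collar is disjoint from all $Q'_c$;
- $F_d^o(w)=c+g_d(w_c)$ when $a_d-\varepsilon\le|w_c|\le a_d+\varepsilon$, which is possible by (P3) on the compact set $\partial Q_c$;
- $\Phi_d(w)=x'_c+\nu w_c$ for $|w_c|\le a_d+\varepsilon$.

Let
$$\mathcal H=\{H\in C^{1,\beta}(Y_d,\mathbb R^d):\ H(Y_d)\subset I^d,\ H=g_d\text{ on }a_d-\varepsilon\le|z|\le a_d\},$$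
a closed subset of a Banach space. It is nonempty: take $\rho g_d+(1-\rho)p_0$ with $p_0\in I^d$ and a cutoff $\rho$ equal to $1$ on the collar and supported in the domain of $g_d$. Define
$$\mathcal TH(z)=\begin{cases}K^{-1}\big(c+H(\tfrac{z-x'_c}\nu)\big),&z\in Q'_c,\\ K^{-1}F_d^o(\Phi_d^{-1}(z)),&z\in Y_d\setminus\bigcup_cQ'_c.\end{cases}\tag{14}$$
The second line makes sense, since $\Phi_d^{-1}(Y_d\setminus\bigcup Q'_c)=Y_d\setminus\bigcup Q_c\subset P$. Near $\partial Q'_c$, outside $Q'_c$, the second formula equals $K^{-1}(c+g_d(\frac{z-x'_c}\nu))$; inside, the first formula gives the same expression. So $\mathcal TH$ is locally $C^{1,\beta}$, hence in $C^{1,\beta}(Y_d)$. Its values are in $I^d$, and it equals $g_d$ on the collar by the claim. Thus $\mathcal T:\mathcal H\to\mathcal H$.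

*Contraction* for the norm $\|H\|_\infty+\|DH\|_\infty+[DH]_\beta$. Let $\Delta=H-H'$; it vanishes on the collar. Then $\mathcal TH-\mathcal TH'$ is $K^{-1}\Delta(\frac{\cdot-x'_c}\nu)$ on $Q'_c$ and $0$ elsewhere. The sup norm is multiplied by at most $K^{-1}$ and that of the derivative by at most $(K\nu)^{-1}$. On a single $Q'_c$ the Hölder seminorm of the derivative $E$ of the difference is at most $K^{-1}\nu^{-1-\beta}[D\Delta]_\beta$. For $p,q$ not in one $Q'_c$, use $|E(p)-E(q)|\le|E(p)|+|E(q)|$. If $p\in Q'_c$, the segment $pq$ meets $\partial Q'_c$ at some $p^*$, where $E$ vanishes, so $|E(p)|\le K^{-1}\nu^{-1-\beta}[D\Delta]_\beta|p-q|^\beta$; if $p$ is in no $Q'_c$, $E(p)=0$. The same holds for $q$. So the seminorm is multiplied by at most $2K^{-1}\nu^{-1-\beta}$. All three factors are at most $2K^{-1}\nu^{-1-\beta}<1$ by (10).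

Let $G_d$ be the fixed point, extended by $g_d$ to a neighborhood of $Y_d$.

*Rank.* Near $\partial Y_d$, $G_d=g_d$ has rank $\le r$. Let $z\in Y_d$. If $z\notin\bigcup Q'_c$, then $G_d=K^{-1}F_d^o\circ\Phi_d^{-1}$ near $z$ in $Y_d$ has rank $\le r$. If $z\in Q'_c$, then $DG_d(z)=(K\nu)^{-1}DG_d(z_1)$ with $z_1=\frac{z-x'_c}\nu\in Y_d$. Iterating, either some iterate lies outside $\bigcup Q'_c$ and ${\rm rank}\,DG_d(z)\le r$, or $|DG_d(z)|\le(K\nu)^{-i}\sup|DG_d|$ for all $i$, so $DG_d(z)=0$. Thus (H1), (H2), (H3) hold.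

*(H4).* Let $F_d=KG_d\Phi_d$. On $Y_d\setminus\bigcup Q_c$ it equals $F_d^o$ by the fixed point equation. Outside $Y_d$, near $\partial Y_d$, it equals $F_d^o$ by the claim. So near $Y_d$ and off the top cubes, $F_d=F_d^o$. On $Q_c$ it is $KG_d(x'_c+\nu w_c)=c+G_d(w_c)$, and just outside $Q_c$ it is $F_d^o(w)=c+g_d(w_c)=c+G_d(w_c)$. Hence
$$F_d(w)=c+G_d(w_c)\quad\text{on a neighborhood of }Q_c.\tag{15}$$
Since the top cubes lie in $V^f$, off $V^f$ we have $F_d=F_d^o$. This is good, and $\Xi_d$ from Step 3 is a homotopy from $\iota_TF_d$ to $\alpha U_d$; it is defined near $Y_d$ off $V^f$, since $Q_c^-\subset V^f$. (F1) is (P1), (P2), because no top cube meets $\partial Y_d$. For (F2) let $z\in V^f\cap Y_d$ have largest pair $(S,c)$.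

- If $S$ is proper, then $z\notin\bigcup Q_c$, so $z\in P$ and $F_d=F_d^o$ near $z$; (F2) is (P3).
- If $S$ is full, then $z\in Q_c$ and $e_z(x)=c+x$. The formula for $F_d$ is (15). The formula for $\Xi_d$ concerns points $w\notin V^f$ near $z$. These exist only if $z\in\partial Q_c\subset P$, and there it is (P3).

The induction is complete.

## 11. The stable class of the resulting map of spheres

**Definition of $f$.** Let $\mathfrak c:\mathbb R^n\to\mathbb S^n$ be $C^\infty$, constant $=*$ outside $I^n$ and near $\partial I^n$, inducing a degree-one map $I^n/\partial I^n\to\mathbb S^n$. By (H1), $G_d(\partial Y_d)\subset\partial I^d$ for all $d$: on $\partial Y_d\cap V^{(d)}$ the values are in proper faces, elsewhere in $T_1^r[d]\subset\partial I^d$ as $r<d$. On $\mathbb S^m=\mathbb R^m\cup\{\infty\}$ let $f=\mathfrak c\circ G_n$ on $Y_n$ and $f=*$ elsewhere. Then $f=*$ near $\partial Y_n$, so $f\in C^{1,\beta}$ and ${\rm rank}\,df\le r$ everywhere.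

Let $\bar g_d=G_d|_{\partial Y_d}:\partial Y_d\to\partial I^d$, a map $\mathbb S^{d+k-1}\to\mathbb S^{d-1}$. The classes below are in $\pi_k^s$ and are determined up to sign.

**Step A: $f$ and $\bar g_n$ have the same stable class up to sign.** This passes from the cube to its boundary. By convexity of $I^n$, $G_n:(Y_n,\partial Y_n)\to(I^n,\partial I^n)$ is homotopic rel $\partial Y_n$ to the cone on $\bar g_n$. Passing to the quotients by the boundaries, $f$ is $\Sigma\bar g_n$ up to maps of degree $\pm1$ between spheres.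

**Step B: for $d\ge r+2$, $\bar g_d$ and $\bar g_{d-1}$ have the same stable class up to sign.** This lowers the dimension using one handle. Let $b=\{x_d=1\}\subset I^d$, $S=\{1,\dots,d-1\}$, and $\mathcal D=\{z\in\partial Y_d:s_d=a_d,\ |z_S|\le a_{d-1}\}\cong Y_{d-1}$. For $z\in\mathcal D$, $S(z)=S$ and $\bar g_d(z)=\iota_bG_{d-1}(z_S)$, where $\iota_b:I^{d-1}\to b$. For $z\in\partial Y_d\setminus\mathcal D$, $\bar g_d(z)\notin{\rm int}\,b$:

- if $z\notin V^{(d)}$, the value is in $T_1^r[d]$ with $r<d-1$;
- if $|S(z)|<d-1$, it lies in a face of dimension $<d-1$;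
- if $|S(z)|=d-1$, it lies in the facet given by $S(z)$ and the sign of the remaining coordinate $z_i$, $|z_i|=a_d$, and this facet is $b$ only if $z\in\mathcal D$.

So $\bar g_d$ maps the ball $\mathcal D$ to the ball $b$, the complementary closed ball to the complementary closed ball, and $\partial\mathcal D\to\partial b$ by $\bar g_{d-1}$. A map of a ball into a ball is determined up to homotopy rel boundary by its boundary values. Hence $\bar g_d$ is homotopic to the map which is the cone of $\bar g_{d-1}$ on each of the two balls, i.e. to $\Sigma\bar g_{d-1}$ up to homeomorphisms of the spheres.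

**Step C: the stable class of $\bar g_{r+1}$ is $\pm[\alpha]$.** This reads off the class from the location map. Here $V^{(r+1)}=\emptyset$, $T_1[r+1]=\partial I^{r+1}\cong\mathbb S^r$, and $q:\partial I^{r+1}\to Z:=Z_{r+1}$ is a homotopy equivalence. Let $u=u_{r+1}|_{\partial Y_{r+1}}:\partial Y_{r+1}\cong\mathbb S^{r+k}\to\mathbb S^k\wedge Z\simeq\mathbb S^{r+k}$. By $\Theta_{r+1}$, $\iota_Zq\bar g_{r+1}\simeq\alpha_Zu$ freely.

*$u$ has degree $\pm1$.* Let $h_0\in(-1,1)^k$, and let $x_0$ be in the interior of the $r$-face $\{x_1=1\}$. It is not in $A_1[r+1]\subset T_1^1[r+1]$, as $r\ge3$. If $u(s,t)=[h_0,x_0]$, then $t=a_rh_0$, $s_i$ with $|s_i|<a_r$ is determined for $i\ge2$, and $s_1\ge a_r$; since all other coordinates are $<a_r$ in absolute value, $s_1=a_{r+1}$ on $\partial Y_{r+1}$. So there is exactly one preimage, near which $u$ is an affine homeomorphism onto a neighborhood in the open $(r+k)$-cell $(-1,1)^k\times{\rm int}\{x_1=1\}$. A generator of $H_{r+k}(\mathbb S^k\wedge Z)\cong H_r(\partial I^{r+1})$ has coefficient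 $\pm1$ on this cell. Hence $u$ induces an isomorphism on $H_{r+k}$.

*Adjunction.* Choose a base point in $\partial Y_{r+1}$, and replace $q\bar g_{r+1}$ and $u$ by freely homotopic pointed maps $g'$ and $u'$. Then $\iota_Zg'$ and $\alpha_Zu'$ are freely homotopic pointed maps into $Q(Z)$. This space is $(r-1)$-connected, hence simply connected, so they are homotopic as pointed maps. Taking adjoints,
$${\rm id}_{\mathbb S^L}\wedge g'\simeq(\alpha\wedge{\rm id}_Z)\circ({\rm id}_{\mathbb S^L}\wedge u').$$
With a pointed equivalence $Z\simeq\mathbb S^r$, $\alpha\wedge{\rm id}_Z$ becomes $\Sigma^r\alpha$ up to sign, and ${\rm id}\wedge u'$ becomes a map of degree $\pm1$ between $(L+k+r)$-spheres. So the stable class of $\bar g_{r+1}$ is $\pm[\alpha]$.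

**Conclusion of the proof of Theorem 1.** By Steps A–C, $f$ has stable class $\pm[\alpha]$. Let a class in $\pi_m(\mathbb S^n)\cong\pi_k^s$ be given. Since $L\ge k+2$, it is represented stably by some $\alpha:\mathbb S^{L+k}\to\mathbb S^L$. Use this $\alpha$ in the construction. If the resulting $f$ represents the negative of the given class, precompose $f$ with a reflection of $\mathbb S^m$, which changes neither regularity nor the rank bound. As $\mathbb S^n$ is simply connected, base points play no role. This proves Theorem 1, and with it Corollary 2: Guth's conjecture holds for every $n\ge4$. In Corollary 2, $k=1$ and $\alpha$ represents $\eta$. $\blacksquare$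

## 12. Lower bounds: Guth's theorem and the Hopf invariant

**Proof of Theorem 3.** (a) Existence with $r=\frac{n+2}2$ is Theorem 1 with $m=n+1$, $2r=n+2=m+1$, since $\pi_{n+1}(\mathbb S^n)\ne0$. If ${\rm rank}\,df\le\frac n2<[\frac{n+2}2]$, then $f$ is homotopic to a constant by Guth's theorem quoted in Section 2.

(b) The point is that the Hopf invariant is computed from $f^*\omega$, which vanishes when the rank is less than $n$. Let $n$ be even, $f\in C^1(\mathbb S^{2n-1},\mathbb S^n)$ with ${\rm rank}\,df<n$ everywhere, and let $\omega$ be a volume form on $\mathbb S^n$ with $\int\omega=1$. Choose smooth $f_i\to f$ in $C^1$; for large $i$, $f_i\simeq f$. As $f^*\omega=0$, $f_i^*\omega\to0$ uniformly. Since $H^n(\mathbb S^{2n-1})=0$, Hodge theory gives $f_i^*\omega=d\gamma_i$ with $\|\gamma_i\|_{L^2}\le C\|f_i^*\omega\|_{L^2}$, where $C$ does not depend on $i$. So the Hopf invariant $\int\gamma_i\wedge f_i^*\omega$ tends to $0$. It is an integer and constant for large $i$, hence it is $0$.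

For every even $n$ there are classes of nonzero Hopf invariant: the Whitehead square of the identity has Hopf invariant $\pm2$. With $m=2n-1$ one has $n-1=\frac{m+1}2-1$, and $m$ runs over all $m\equiv3\pmod4$. So for these $m$ the bound $2r\ge m+1$ cannot be lowered. $\blacksquare$
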